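# Recovering a McCarthy algebra from its order

## 1. Three elements, five elements

Take three truth values $0,1,\varepsilon$, where $\varepsilon$ is read as "undefined", and evaluate formulas from left to right. Negation is $\neg 1=0$, $\neg 0=1$, $\neg\varepsilon=\varepsilon$. The left argument decides what happens next:
$$1\wedge y=y,\quad 0\wedge y=0,\quad \varepsilon\wedge y=\varepsilon;\qquad 1\vee y=1,\quad 0\vee y=y,\quad \varepsilon\vee y=\varepsilon .$$
This is the algebra $\mathbf M_3=\langle\{0,1,\varepsilon\},\vee,\wedge,\neg,0,1\rangle$. Conjunction is not commutative ($0\wedge\varepsilon=0$, $\varepsilon\wedge 0=\varepsilon$), but it is associative and idempotent with unit $1$, and $x\vee y=\neg(\neg x\wedge\neg y)$.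

In any idempotent monoid the relation
$$x\le y\iff x\wedge y=y\wedge x=x$$
is a partial order. Reflexivity is idempotence, antisymmetry is clear, and if $x\le y\le z$ then $x\wedge z=x\wedge y\wedge z=x\wedge y=x$ and $z\wedge x=z\wedge y\wedge x=y\wedge x=x$. In $\mathbf M_3$ everything is below $1$, while $0$ and $\varepsilon$ are incomparable because $0\wedge \varepsilon\ne\varepsilon\wedge 0$. So the poset is a roof: $1$ on top, two points below it. The order cannot tell $0$ from $\varepsilon$. The swap $0\leftrightarrow\varepsilon$ is an order-automorphism which does not even preserve the constant $0$.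

Now a five-element example, which will stay with us. Inside $\mathbf M_3^2$, with coordinates called $p$ and $q$, let $\mathbf K$ consist of
$$1=(1,1),\quad 0=(0,0),\quad \alpha=(\varepsilon,1),\quad \beta=(\varepsilon,0),\quad \omega=(\varepsilon,\varepsilon).$$
It is closed under the operations: $\neg$ exchanges $1,0$ and exchanges $\alpha,\beta$ and fixes $\omega$; for conjunction, $1\wedge t=t$, $0\wedge t=0$, $\beta\wedge t=\beta$, $\omega\wedge t=\omega$ for all $t$, and
$$\alpha\wedge 1=\alpha,\quad \alpha\wedge 0=\beta,\quad \alpha\wedge\alpha=\alpha,\quad\alpha\wedge\beta=\beta,\quad\alpha\wedge\omega=\omega;$$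
disjunction follows from $x\vee y=\neg(\neg x\wedge\neg y)$. The order can be read from this table. Since $t\wedge 0=0$ only for $t\in\{0,1\}$, the only element strictly above $0$ is $1$. Next, $\alpha\wedge t=\alpha$ only for $t\in\{1,\alpha\}$, so only $1$ is strictly above $\alpha$. Finally $t\wedge\beta=\beta$ for $t\in\{1,\alpha,\beta\}$ and $t\wedge\omega=\omega$ for $t\in\{1,\alpha,\omega\}$. So $0$ and $\alpha$ lie directly below $1$, and $\beta,\omega$ lie directly below $\alpha$.

Let $\tau$ exchange $\beta$ and $\omega$ and fix the rest. It is an order-automorphism, and it fixes both $0$ and $1$. Yet it does not preserve negation: $\neg\omega=\omega$, whereas $\neg\beta=\alpha$. If we transport the operations of $\mathbf K$ along $\tau$, we get a second algebra $\mathbf K^\tau$ on the same five-element set with the same order, in which $\neg'\beta=\beta$ and $\neg'\alpha=\omega$. The two algebras are different, but they are isomorphic, via $\tau$.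

So the order does not determine the operations outright. Does it determine them up to isomorphism?

**Definition 1.** A *McCarthy algebra* is a member of the variety $\mathsf V(\mathbf M_3)$, that is, an algebra $\langle A,\vee,\wedge,\neg,0,1\rangle$ satisfying all identities valid in $\mathbf M_3$. Its *induced order* is the order $\le$ above. Two McCarthy algebras are *order-isomorphic* if their induced posets are isomorphic.

Stefano Bonzio and Gavin St. John, "On the structure and theory of McCarthy algebras", arXiv:2503.10816 (2025), ask this as an open problem: if two McCarthy algebras are order-isomorphic, are they isomorphic? The answer is yes, in every cardinality. To state the precise form, put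
$$\delta(f)=f\vee\neg f,\qquad L_{\mathbf A}=\{f\in A:\delta(f)=f\}.$$
In $\mathbf M_3$, $\delta(1)=\delta(0)=1$ and $\delta(\varepsilon)=\varepsilon$: $\delta$ records only whether a value is defined. In $\mathbf K$ we get $\delta(1)=\delta(0)=1$, $\delta(\alpha)=\delta(\beta)=\alpha$, $\delta(\omega)=\omega$, so $L_{\mathbf K}=\{1,\alpha,\omega\}$. Transporting by $\tau$ gives $L_{\mathbf K^\tau}=\{1,\alpha,\beta\}$.

**Theorem A.** If two McCarthy algebras are order-isomorphic, they are isomorphic.

**Theorem B.** Let $\theta:\mathbf A\to\mathbf A'$ be an order-isomorphism of McCarthy algebras.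

(i) $\theta$ is an algebra isomorphism iff $\theta(L_{\mathbf A})=L_{\mathbf A'}$.

(ii) There is always an order-automorphism $\sigma$ of $\mathbf A$ with $\sigma^2=\mathrm{id}$ such that $\theta\sigma$ is an algebra isomorphism.

Hence every order-automorphism of $\mathbf A$ is the product of an algebra automorphism and an order-automorphism of order at most $2$.

Products of maps are composed from the right: $\theta\sigma$ means first $\sigma$, then $\theta$. A third theorem, in the last section, counts all structures on a given poset when there is a totally undefined element.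

We shall often transport structure. If $\rho:A\to P$ is a bijection, there is exactly one algebra structure on $P$ making $\rho$ an isomorphism. If $\rho$ is an order-isomorphism onto a poset $P$, the induced order of the transported structure is the given order of $P$, because $\le$ is defined from $\wedge$.

## 2. Every McCarthy algebra consists of three-valued functions

We computed in $\mathbf K$ with pairs of truth values. This section makes such computation available in every McCarthy algebra.

Recall that a nontrivial algebra is *subdirectly irreducible* if among its congruences other than the identity relation $\Delta$ there is a least one, the *monolith* $\mu$. Then the intersection of two congruences different from $\Delta$ contains $\mu$, so it is not $\Delta$. Birkhoff's theorem says that every algebra embeds in a product of subdirectly irreducible quotients of itself (the one-element algebra in the empty product).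

**Lemma 1** (essentially Guzmán–Squier, *Algebra Universalis* 27 (1990)). Every McCarthy algebra is isomorphic to a subalgebra of some power $\mathbf M_3^X$.

*Proof.* By Birkhoff's theorem it suffices to embed every subdirectly irreducible $\mathbf A\in\mathsf V(\mathbf M_3)$ in $\mathbf M_3$. Let $\mu$ be its monolith.

**Step 1. The identities.** We collect what will be used. Besides $\neg\neg x=x$, associativity and idempotence of $\wedge$, $1\wedge x=x\wedge1=x$, $0\wedge x=0$, $1\vee x=1$, $0\vee x=x$, the following hold in $\mathbf M_3$, hence in $\mathbf A$: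
$$a\wedge\neg x=a\wedge\neg(a\wedge x),\quad a\wedge(x\wedge y)=(a\wedge x)\wedge(a\wedge y),\quad a\wedge(x\vee y)=(a\wedge x)\vee(a\wedge y),\tag{1}$$
$$\delta(a)\wedge x=(a\wedge x)\vee(\neg a\wedge x),\tag{2}$$
$$\delta(x)\wedge x=x,\quad \delta(x)\wedge\delta(y)=\delta(y)\wedge\delta(x),\quad\delta(\neg x)=\delta(x),\tag{3}$$
$$\delta(x)\wedge\delta(x\wedge y)=\delta(x\wedge y),\quad \delta(x)\wedge\delta(x\vee y)=\delta(x\vee y).\tag{4}$$
For (1): if $a=1$ it can be erased on both sides; if $a=0$ or $a=\varepsilon$ both sides equal $a$. For (2): if $a=1$ the sides are $x$ and $x\vee0=x$; if $a=0$ they are $x$ and $0\vee x=x$; if $a=\varepsilon$ both are $\varepsilon$. Line (3) is clear from $\delta(0)=\delta(1)=1$, $\delta(\varepsilon)=\varepsilon$ and $1\wedge\varepsilon=\varepsilon\wedge 1=\varepsilon$. For (4): if $x\in\{0,1\}$ then $\delta(x)=1$; if $x=\varepsilon$ both sides are $\varepsilon$.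

**Step 2. A supply of congruences.** To exploit subdirect irreducibility we need congruences. For $a\in A$ let $\theta_a=\{(x,y):a\wedge x=a\wedge y\}$. By (1) the elements $a\wedge\neg x$, $a\wedge(x\wedge y)$, $a\wedge(x\vee y)$ depend only on $a\wedge x$ and $a\wedge y$, so $\theta_a$ is a congruence. As $a\wedge1=a\wedge a$, we have $(1,a)\in\theta_a$, so $\theta_a=\Delta$ implies $a=1$. By (2), $\theta_a\cap\theta_{\neg a}\subseteq\theta_{\delta(a)}$.

**Step 3. Elements other than $0,1$ are those with $\delta(a)\neq1$.** This describes $N=A\setminus\{0,1\}$. If $\delta(a)=1$, then $\theta_a\cap\theta_{\neg a}\subseteq\theta_1=\Delta$, so one of $\theta_a,\theta_{\neg a}$ is $\Delta$, and $a=1$ or $\neg a=1$, i.e. $a\in\{0,1\}$. Since $\delta(0)=\delta(1)=1$, $N=\{a:\delta(a)\ne1\}$. For $a\in N$ we have $\theta_{\delta(a)}\ne\Delta$, so $\mu\subseteq\theta_{\delta(a)}$.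

**Step 4. $\mu$ does not relate two distinct elements of $N$.** Let $u,v\in N$ and $(u,v)\in\mu$. Then $(u,v)$ lies in $\theta_{\delta(u)}$ and in $\theta_{\delta(v)}$, so $u=\delta(u)\wedge u=\delta(u)\wedge v$ and $\delta(v)\wedge u=\delta(v)\wedge v=v$. Therefore
$$u=\delta(u)\wedge v=\delta(u)\wedge\delta(v)\wedge u=\delta(v)\wedge\delta(u)\wedge u=\delta(v)\wedge u=v.$$

**Step 5. $N$ can be collapsed.** We show that $\chi=\Delta\cup N^2$ is a congruence. If $x\in N$, then $\neg x\in N$ by (3). If $x\in N$ but $x\wedge y\notin N$, then $\delta(x\wedge y)=1$, and (4) gives $\delta(x)=\delta(x)\wedge1=1$, a contradiction; so $x\wedge y\in N$ for all $y$, and likewise $x\vee y\in N$. Now let $(x,x'),(y,y')\in\chi$. If $x,x'\in N$, then $x\wedge y$ and $x'\wedge y'$ are both in $N$. Otherwise $x=x'\in\{0,1\}$: for $x=0$ both conjunctions are $0$, and for $x=1$ they are $y$ and $y'$. Disjunction is the same with $1\vee y=1$, $0\vee y=y$.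

**Step 6. Conclusion.** By Step 4, $\chi\cap\mu=\Delta$, so $\chi=\Delta$ and $|N|\le1$. Also $0\neq1$, since otherwise $x=1\wedge x=0\wedge x=0$ for all $x$. If $N=\emptyset$, then $\mathbf A$ is $\{0,1\}$ with the operations of the subalgebra $\{0,1\}$ of $\mathbf M_3$. If $N=\{a\}$, then $\neg a=a$ and $a\wedge y=a\vee y=a$ for all $y$ by Step 5, so $\mathbf A\cong\mathbf M_3$. $\square$

## 3. Zero sets, undefined sets, and the order

Fix $\mathbf A\le\mathbf M_3^X$. For $f\in A$ let $T_f,Z_f,U_f\subseteq X$ be the sets where $f$ is $1$, $0$, $\varepsilon$, and let $D_f=X\setminus U_f$. The pair $(Z_f,U_f)$ determines $f$, and we write $f=(Z_f,U_f)$. Thus $1=(\emptyset,\emptyset)$, $0=(X,\emptyset)$, $\neg f=(T_f,U_f)$. We write $\downarrow f$ and $\uparrow f$ for the sets of elements below and above $f$ (including $f$).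

**Definition 2.** An element $f$ is *total* if $\delta(f)=1$. Two elements are *compatible* if they have a common lower bound.

In $\mathbf K$ the total elements are $0$ and $1$. There $\alpha,\omega$ are compatible, while $0,\alpha$ are not, nor are $\beta,\omega$.

**Lemma 2.** (a) $f\le g$ iff $Z_g\subseteq Z_f$ and $U_g\subseteq U_f$. The top is $1$. An element $f$ is minimal iff $T_f=\emptyset$; in particular $0$ is minimal.

(b) $\delta(f)=(\emptyset,U_f)$. The set $L=L_{\mathbf A}=\{f:Z_f=\emptyset\}$ is an up-set, and $\delta(f)$ is the least element of $L$ above $f$. Moreover $f$ is total iff $U_f=\emptyset$ iff $f\ge0$.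

(c) $f,g$ are compatible iff $Z_f\cap U_g=Z_g\cap U_f=\emptyset$. Then $f\wedge g=g\wedge f=(Z_f\cup Z_g,\,U_f\cup U_g)$ is their greatest lower bound, written $f\sqcap g$, and $\delta(f\sqcap g)=\delta(f)\sqcap\delta(g)$. Any two elements of $L$ are compatible, and their meet is in $L$.

(d) For $d\in L$, $\downarrow d=\{f:U_d\subseteq U_f\}$ is closed under $\wedge,\vee,\neg$. With $d$ as one and $0_d:=d\wedge0$ as zero it is a McCarthy algebra $\mathbf A_d$, embedded in $\mathbf M_3^{X\setminus U_d}$ by restriction. Its induced order and its $\delta$ are the restricted ones, and $L_{\mathbf A_d}=L\cap{\downarrow d}$.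

(e) For $d\in L$, the set $B_d=\{f:\delta(f)=d\}$ is, under $\le$, a Boolean lattice with top $d$, bottom $0_d$ and complementation $\neg$.

*Proof.* (a) In $\mathbf M_3$, $x\le y$ iff $y=1$ or $x=y$; applied at each point, this gives the first claim, and the second follows. The element $f\wedge0=(Z_f\cup T_f,U_f)$ is below $f$, so a minimal $f$ has $T_f=\emptyset$. Conversely let $T_f=\emptyset$ and $h\le f$. Then $Z_h\supseteq Z_f$ and $U_h\supseteq U_f$ are disjoint while $Z_f\cup U_f=X$, so $h=f$.

(b) $\delta$ turns $0$ into $1$ and keeps $1$ and $\varepsilon$, so $\delta(f)=(\emptyset,U_f)$, and $\delta(f)=f$ iff $Z_f=\emptyset$. By (a), $L$ is an up-set and $\delta(f)\ge f$. If $g\in L$ and $g\ge f$, then $Z_g=\emptyset$ and $U_g\subseteq U_f$, so $g\ge\delta(f)$. Finally $\delta(f)=1$ iff $U_f=\emptyset$, and by (a) $f\ge(X,\emptyset)$ says exactly this.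

(c) A common lower bound $h$ satisfies $Z_f\cup Z_g\subseteq Z_h$ and $U_f\cup U_g\subseteq U_h$, and $Z_h\cap U_h=\emptyset$; this gives the disjointness conditions. Conversely, assume them. In general
$$f\wedge g=\bigl(Z_f\cup(T_f\cap Z_g),\;U_f\cup(T_f\cap U_g)\bigr).\tag{5}$$
As $Z_g$ misses $U_f$ and $U_g$ misses $Z_f$, this is $(Z_f\cup Z_g,U_f\cup U_g)$, which is symmetric in $f,g$. By (a) it is a common lower bound, and every common lower bound is below it. The formula for $\delta$ follows from (b). Elements of $L$ have empty zero sets, hence are compatible, with meet in $L$.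

(d) By (a), $f\le d$ iff $U_d\subseteq U_f$, as $Z_d=\emptyset$. Since $U_{\neg f}=U_f$ and $U_{f\wedge g},U_{f\vee g}\supseteq U_f$, the set $\downarrow d$ is closed. All its members equal $\varepsilon$ on $U_d$, so restriction to $X\setminus U_d$ is injective on it. It respects the operations, sends $d$ to the constant $1$ and $0_d=(D_d,U_d)$ to the constant $0$. So $\mathbf A_d$ is isomorphic to a subalgebra of $\mathbf M_3^{X\setminus U_d}$. Order, $\delta$ and $L$ are defined from the same operations.

(e) $B_d=\{f:U_f=U_d\}$. The map $f\mapsto Z_f$ sends $B_d$ injectively, with the order reversed, onto a family of subsets of $D_d$. The family contains $\emptyset=Z_d$ and $D_d=Z_{0_d}$, is closed under unions (by (c), $f\wedge g$ has zero set $Z_f\cup Z_g$) and under complements in $D_d$ (by $\neg$). So it is a Boolean algebra of sets, and reversing the order leaves a Boolean lattice with the stated data. $\square$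

In $\mathbf K$, take $d=\alpha$: then $\downarrow\alpha=\{\alpha,\beta,\omega\}$, and $\mathbf K_\alpha$ is a copy of $\mathbf M_3$ with one $\alpha$ and zero $\alpha\wedge 0=\beta$.

## 4. The order together with $L$ determines the operations

The first thing to try is to show that an order-isomorphism respects the operations. We know it can fail, even if $0$ and $1$ are fixed, so let us see how far the attempt goes. By Lemma 2 the order gives us $1$, compatibility and $\sqcap$. As soon as it also knows $L$, it knows $\delta$, hence the blocks $B_d$, hence $\neg$. The next lemma says that then it knows everything.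

**Lemma 3.** Let $\sigma:\mathbf A\to\mathbf A'$ be an order-isomorphism with $\sigma(L_{\mathbf A})=L_{\mathbf A'}$. Then $\sigma$ is an algebra isomorphism.

*Proof.* $\sigma$ preserves $1$, compatibility and $\sqcap$. It preserves $\delta$, since $\delta(f)$ is the least element of $L$ above $f$. So it maps $B_d$ onto $B'_{\sigma(d)}$. Complements in a Boolean lattice are determined by the order, so $\sigma$ preserves $\neg$ by Lemma 2(e); and it preserves $0=\min B_1$. It remains to describe $\wedge$ by preserved data, since $x\vee y=\neg(\neg x\wedge\neg y)$.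

**Step 1. The product $f\wedge e$ with $e\in L$.** We characterize it as a greatest element. By (5), $k:=f\wedge e=(Z_f,\;U_f\cup(T_f\cap U_e))$. Let $S$ be the set of all $h$ such that $\delta(h)$ is compatible with $f$, $h=f\sqcap\delta(h)$, and $\neg h$ is compatible with $e$. We claim that $k$ is the greatest element of $S$.

In coordinates, the conditions on $h$ read $Z_f\cap U_h=\emptyset$; $h=(Z_f,U_f\cup U_h)$, i.e. $Z_h=Z_f$ and $U_f\subseteq U_h$; and $T_h\cap U_e=\emptyset$ (note $Z_{\neg h}=T_h$ and $Z_e=\emptyset$). For $k$ the first two are visible, and $T_k=T_f\cap D_e$ misses $U_e$; so $k\in S$. If $h\in S$, a point of $T_f\cap U_e$ is not in $T_h$, and not in $Z_h=Z_f$, so it is in $U_h$. Hence $U_k\subseteq U_h$ and $Z_k=Z_h$, i.e. $h\le k$.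

**Step 2. The product $e\wedge f$ with $e\in L$.** This reduces to Step 1. We have $e\wedge f=(Z_f\cap D_e,\;U_e\cup U_f)$, and claim
$$e\wedge f=\neg\bigl(\neg(f\wedge e)\sqcap e\bigr).$$
By Step 1, $\neg(f\wedge e)=(T_f\cap D_e,\;U_f\cup(T_f\cap U_e))$. Its zero set misses $U_e$ and $Z_e=\emptyset$, so it is compatible with $e$, and the meet is $(T_f\cap D_e,\,U_f\cup U_e)$. The negation of this element is undefined on $U_f\cup U_e$ and is $0$ at those points of $D_f\cap D_e$ outside $T_f$, i.e. on $Z_f\cap D_e$.

**Step 3. The product $f\wedge g$ in general.** We recover it from its undefined set and a commutative meet. Let $d=\delta(f)\sqcap\delta(g)=(\emptyset,U_f\cup U_g)$, and let $f_1=d\wedge f=(Z_f\cap D_d,U_d)$ and $g_1=d\wedge g=(Z_g\cap D_d,U_d)$, available by Step 2. Both lie in $B_d$, and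
$$w:=\neg(f_1\sqcap g_1)=(T_f\cap T_g,\;U_f\cup U_g),$$
because a point of $D_d$ outside $Z_f\cup Z_g$ is in $T_f\cap T_g$. Let $k=f\wedge\delta(g)$, available by Step 1, with $U_k=U_f\cup(T_f\cap U_g)$. By (5), $U_{f\wedge g}=U_k$, and $f\wedge g$ is $1$ exactly on $T_f\cap T_g$, so
$$v:=\neg(f\wedge g)=(T_f\cap T_g,\;U_k).$$
We claim that $v$ is the unique element with $\delta(v)=\delta(k)$, $v$ compatible with $d$, and $v\sqcap d=w$. It has these properties: $T_f\cap T_g$ misses $U_d=U_f\cup U_g$, and $U_k\cup U_d=U_d$. Conversely the first property forces $U_v=U_k$, and the third forces $Z_v=Z_w$ since $Z_d=\emptyset$. So $f\wedge g=\neg v$ is determined by data that $\sigma$ preserves. $\square$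

Theorem B(i) follows at once: one direction is Lemma 3, and the converse is trivial, since $L$ is defined by the operations.

Here the direct attempt stops: $L$ is not determined by the order. In $\mathbf M_3$ the swap moves $L=\{1,\varepsilon\}$ to $\{1,0\}$, and in $\mathbf K$ the sets $\{1,\alpha,\omega\}$ and $\{1,\alpha,\beta\}$ both occur. What we need is the following. Given two McCarthy structures $\mathbf A,\mathbf A'$ on one set $P$ with the same induced order, find an order-automorphism $\sigma$ of $P$ with $\sigma(L_{\mathbf A})=L_{\mathbf A'}$.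

## 5. Swapping zero and undefined at a set that depends on the element

Where would $\sigma$ come from? Look at $P=\mathbf M_3^X$, fix $D\subseteq X$, and let $\tau_D$ exchange the values $0$ and $\varepsilon$ at all points of $D$. This is an order-automorphism. Let $\mathbf A=\mathbf M_3^X$ and let $\mathbf A'$ be its transport along $\tau_D$; primes denote notions of $\mathbf A'$. Here the desired $\sigma$ is of course $\tau_D$.

It is tempting to hope that in general one exchanges $0$ and $\varepsilon$ on some fixed set $D$ of coordinates. For $\mathbf K$ and $\mathbf K^\tau$ this fails for all four $D\subseteq\{p,q\}$. If $D=\emptyset$, the identity does not carry $L_{\mathbf K}$ to $L_{\mathbf K^\tau}$. If $D=\{q\}$, then $0=(0,0)$ would go to $(0,\varepsilon)\notin K$. If $p\in D$, then $\alpha=(\varepsilon,1)$ would go to $(0,1)\notin K$. The map that works, $\tau$, exchanges values at $q$ for $\beta$ and $\omega$, but leaves the element $0$ alone. The set of points at which we swap has to depend on $f$.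

The case $\mathbf M_3^X$ suggests how. There $\delta'$ keeps $1$; off $D$ it turns $0$ into $1$ and keeps $\varepsilon$; on $D$ it turns $\varepsilon$ into $1$ and keeps $0$. So
$$\delta'(f)=(Z_f\cap D,\;U_f\setminus D),\qquad \delta'(\delta(f))=(\emptyset,\;U_f\setminus D).$$
Hence the set $Z_f\cap D$ where $\tau_D$ turns $0$ into $\varepsilon$ is $Z_{\delta'(f)}$, and the set $U_f\cap D$ where it turns $\varepsilon$ into $0$ is $U_f\setminus U_n$ with $n=\delta'(\delta(f))$. This makes sense for any two structures with the same order and mentions no $D$: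
$$\sigma(f)=\begin{cases}\varepsilon&\text{on } Z_{\delta'(f)},\\ 0&\text{on }U_f\setminus U_n,\quad n=\delta'(\delta(f)),\\ f&\text{elsewhere.}\end{cases}\tag{6}$$
Let us test it on $\mathbf K$ and $\mathbf K^\tau$, where $\delta'=\tau\delta\tau$ gives $\delta'(1)=\delta'(0)=1$, $\delta'(\alpha)=\delta'(\omega)=\alpha$, $\delta'(\beta)=\beta$. For $f=\beta$: $Z_{\delta'(\beta)}=\{q\}$ and $n=\delta'(\alpha)=\alpha$, with $U_\beta\setminus U_\alpha=\emptyset$, so $\sigma(\beta)=(\varepsilon,\varepsilon)=\omega$. For $f=\omega$: $Z_{\delta'(\omega)}=\emptyset$ and $n=\delta'(\omega)=\alpha$, with $U_\omega\setminus U_\alpha=\{q\}$, so $\sigma(\omega)=(\varepsilon,0)=\beta$. For $f=0,1,\alpha$ both sets are empty. So $\sigma=\tau$.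

Two things are unclear in general: why the function (6) belongs to $A$ at all, and why $\sigma$ is monotone although the sets move with $f$. The difficulty is that $\delta'$ lives in $\mathbf A'$, which has its own coordinates, unrelated to $X$. What the two algebras share is the poset. The way through is that the partitions of $X$ we need are direct product decompositions, and these are visible in the order alone.

## 6. Product decompositions visible in the order

A decomposition of a poset $P$ is an order-isomorphism onto a product of nonempty posets; one-element factors are allowed. Meets and upper bounds in a product are taken coordinatewise.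

**Lemma 4.** Let $\mathbf A\le\mathbf M_3^X$ and let $\pi=(\pi_1,\pi_2)$ be an order-isomorphism of $\mathbf A$ onto a product of posets $Q_1\times Q_2$. Then $Q_1,Q_2$ carry unique McCarthy structures $\mathbf A_1,\mathbf A_2$, with induced orders those of $Q_i$, such that $\pi:\mathbf A\to\mathbf A_1\times\mathbf A_2$ is an algebra isomorphism. Moreover there is a partition $X=X_1\sqcup X_2$ such that $\pi_i(f)=\pi_i(g)$ iff $f,g$ agree on $X_i$.

*Proof.* The image of the top is the top, so $Q_1,Q_2$ have tops, both written $1$. Let $\pi(0)=(0_1,0_2)$; since $0$ is minimal, each $0_i$ is minimal in $Q_i$.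

**Step 1. The partition.** We find it from one total element. Let $b=\pi^{-1}(1,0_2)$. Then $b\ge0$, so $b$ is total; put $X_1=T_b$, $X_2=Z_b$, a partition of $X$. The set $\uparrow0=B_1$ is a Boolean lattice with complementation $\neg$, and $\pi$ identifies it with $\uparrow0_1\times\uparrow0_2$. There $(0_1,1)$ is a complement of $(1,0_2)$: their only common upper bound is $(1,1)$, and their only common lower bound in $\uparrow0_1\times\uparrow 0_2$ is $(0_1,0_2)$. So $\pi(\neg b)=(0_1,1)$.

**Step 2. Functions supported on one part.** We show, as the link between $\pi$ and the partition, that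
$$N_1:=\{f:f=1\text{ on }X_2\}=\pi^{-1}(Q_1\times\{1\}).$$
Consider the order-theoretic condition $(*)$: $f$ is compatible with $b$, and $1$ is the only common upper bound of $f$ and $b$.

In $\mathbf A$, $(*)$ means $f\in N_1$. Recall $b=(X_2,\emptyset)$. If $f=1$ on $X_2$, then $Z_b\cap U_f=\emptyset=Z_f\cap U_b$, so $f,b$ are compatible, and a common upper bound $g$ has $U_g\subseteq U_b=\emptyset$ and $Z_g\subseteq X_2\cap Z_f=\emptyset$, so $g=1$. Conversely, let $(*)$ hold. Compatibility gives $U_f\cap X_2=\emptyset$. The element $b\vee f$ is $1$ on $X_1$ and equals $f$ on $X_2$. It is above $f$, and it is above $b$, because on $X_2$ we have $b=0$ and $f\in\{0,1\}$. So $b\vee f=1$ and $f=1$ on $X_2$.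

In $Q_1\times Q_2$, $(*)$ for $(a,y)$ against $(1,0_2)$ means $y=1$. A common lower bound has second coordinate $0_2$ by minimality, so it forces $y\ge0_2$; conversely, if $y\ge0_2$ then $(a,0_2)$ is one. In that case the common upper bounds are exactly the $(1,y')$ with $y'\ge y$, and $(1,1)$ is the only one iff $y=1$.

By the same argument with $\neg b$, which is $1$ on $X_2$, $0$ on $X_1$ and has image $(0_1,1)$, we get $N_2:=\{f:f=1\text{ on }X_1\}=\pi^{-1}(\{1\}\times Q_2)$.

**Step 3. The coordinate maps are restrictions.** This yields the structures. For $f\in A$, $n_1=\neg b\vee f$ equals $f$ on $X_1$ and $1$ on $X_2$, so $n_1\in N_1$; $n_2=b\vee f\in N_2$ equals $f$ on $X_2$ and $1$ on $X_1$; and $f=n_1\sqcap n_2$ by Lemma 2(c). If $\pi(n_1)=(a_1,1)$ and $\pi(n_2)=(1,a_2)$, then $\pi(f)$ is the meet of these, $(a_1,a_2)$. Hence $\pi_1(f)=\pi_1(\neg b\vee f)$, while $\pi_2(\neg b\vee f)=1$. So $\pi_1(f)=\pi_1(g)$ iff $\neg b\vee f=\neg b\vee g$ iff $f,g$ agree on $X_1$; likewise for $\pi_2$ and $X_2$.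

So the kernel of the surjection $\pi_i$ is the kernel of the restriction homomorphism $f\mapsto f|_{X_i}$, a congruence. Therefore $Q_i$ carries exactly one algebra structure making $\pi_i$ a homomorphism, and with it $Q_i\cong\mathbf A|_{X_i}\le\mathbf M_3^{X_i}$, a McCarthy algebra. The bijection $\pi$ is then an algebra isomorphism.

**Step 4. The orders agree.** We check that the given order of $Q_1$ is the induced one. In $Q_1$, $\pi_1(f)\le\pi_1(g)$ iff $\pi(\neg b\vee f)\le\pi(\neg b\vee g)$ iff $\neg b\vee f\le\neg b\vee g$ iff $f|_{X_1}\le g|_{X_1}$. The same works for $Q_2$. $\square$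

By iteration the lemma holds for finitely many factors, with a partition of $X$ into as many parts. We may then identify $Q_i$ with the set of restrictions $f|_{X_i}$: the coordinate $1_i$ is constantly $1$ on $X_i$ and $0_i$ is constantly $0$ on $X_i$. Since the isomorphism is one of algebras, $\delta$ is computed coordinatewise and $L_{\mathbf A}$ corresponds to $\prod L_{\mathbf A_i}$.

**Lemma 5.** If $b\in\mathbf A$ is total, there is a decomposition $\mathbf A\cong\mathbf A_1\times\mathbf A_2$ of algebras, hence of posets, in which $b=(1,0)$.

*Proof.* Here $X=T_b\sqcup Z_b$; send $f$ to $(f|_{T_b},f|_{Z_b})$. This is an injective homomorphism into $\mathbf A|_{T_b}\times\mathbf A|_{Z_b}$. It is onto, because for $g,h\in A$ the element $(b\wedge g)\vee(\neg b\wedge h)$ equals $g\vee0=g$ on $T_b$ and $0\vee h=h$ on $Z_b$. And $b$ goes to $(1,0)$. $\square$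

The two lemmas will be used together. A total element of one structure splits the poset by Lemma 5; by Lemma 4 the other structure then splits along the same factors, even if that element is not total there.

## 7. Opposed pairs

From now on $\mathbf A,\mathbf A'$ are McCarthy algebras on the same set $P$ with the same induced order. Primed symbols $0',\delta',L'$ refer to $\mathbf A'$. The top $1$, compatibility and $\sqcap$ are common to both, and minimality is too, so $0$ and $0'$ are both minimal in $P$. If $n\in L\cap L'$, then $\downarrow n$ carries both local algebras $\mathbf A_n,\mathbf A'_n$, with the same order. By Lemma 4 every poset decomposition of $\downarrow n$ is a decomposition of both, and each factor $Q_i$ carries two structures $\mathbf A_i,\mathbf A_i'$, with $0_i,0_i',\delta_i,\delta_i',L_i,L_i'$.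

**Definition 3.** The pair $(\mathbf A,\mathbf A')$ is *opposed* if $0'\in L$.

The pair formed by $\mathbf M_3$ and its swap is opposed: $0'=\varepsilon\in L$. The pair $(\mathbf K,\mathbf K^\tau)$ is not, as $0'=0\notin L_{\mathbf K}$. But $\alpha\in L\cap L'$, and on $\downarrow\alpha$ the pair is opposed: the zero of the second local algebra is the bottom of $\{f:\delta'(f)=\alpha\}=\{\alpha,\omega\}$, namely $\omega\in L_{\mathbf K}$. A one-element poset with its only structure is opposed to itself. By Lemma 4 factors of an opposed pair are opposed, since $0'=(0'_1,0'_2)$ and $L=L_1\times L_2$.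

**Lemma 6.** If the pair is opposed, then $0\in L'$, $L={\uparrow0'}$, $L'={\uparrow0}$ and $L\cap L'=\{1\}$. In particular the notion is symmetric. If $\mathbf A\le\mathbf M_3^X$, then $0'$ is the constant function $\varepsilon$ on $X$.

*Proof.* **Step 1. $0'$ and $L$.** We locate $0'$ in the coordinates of $\mathbf A$. As $0'\in L$, $Z_{0'}=\emptyset$; as $0'$ is minimal, $T_{0'}=\emptyset$ by Lemma 2(a). So $0'=(\emptyset,X)$, and $\uparrow0'=\{g:Z_g=\emptyset\}=L$.

**Step 2. $0\in L'$.** This is the symmetric statement, and it needs the decompositions. Let $z=\delta'(0)$. Then $z\ge0$, so $z$ is $\mathbf A$-total. By Lemma 5 write $P\cong Q_1\times Q_2$ with $z=(1,0_2)$, the first coordinate being restriction to $T_z$. By Lemma 4 this decomposes $\mathbf A'$ too. Comparing first coordinates in $\delta'(0)=z$ gives $\delta_1'(0_1)=1$, so $0_1\ge0_1'$ by Lemma 2(b), and $0_1=0_1'$ since $0_1$ is minimal. So $0$ and $0'$ have the same first coordinate: the constants $0$ and $\varepsilon$ agree on $T_z$. Hence $T_z=\emptyset$. As $z$ is total, $z=0$ on all of $X$, that is, $0=\delta'(0)\in L'$.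

**Step 3. The rest.** Step 1 with the roles exchanged gives $L'={\uparrow0}$. An element $g$ above both $0=(X,\emptyset)$ and $0'=(\emptyset,X)$ has $U_g=\emptyset$ and $Z_g=\emptyset$, so $g=1$. $\square$

## 8. Adapted decompositions and the map $\sigma$

In the picture of Section 5, the points of $X$ fall into four kinds with respect to $f$: those undefined in both senses ($U_f\setminus D$), those where $f$ is defined for $\mathbf A$ but is an undefined value for $\mathbf A'$ ($Z_f\cap D$), those where it is the other way round ($U_f\cap D$), and those where $f$ is defined in both senses. The element $n$ cuts off the first kind; the others become three factors.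

**Definition 4.** An *adapted decomposition* for $f\in P$ consists of $n\in L\cap L'$ with $f\le n$ and an order-isomorphism $\downarrow n\cong Q_1\times Q_2\times Q_3$ such that $Q_2,Q_3$ are opposed, $f=(f_1,0_2,0_3')$, and $f_1$ is total in both $\mathbf A_1$ and $\mathbf A_1'$.

For $(\mathbf K,\mathbf K^\tau)$: the element $\beta$ has $n=\alpha$, $Q_2={\downarrow\alpha}$, the other factors trivial, because $\beta=0_\alpha$. The element $\omega$ has $n=\alpha$, $Q_3={\downarrow\alpha}$, the others trivial. The element $0$ has $n=1$, $Q_1=K$, the others trivial, because $\delta(0)=\delta'(0)=1$.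

**Lemma 7.** (i) Every $f\in P$ has an adapted decomposition.

(ii) In any adapted decomposition, $\delta(f)=(1,1,0_3')$, $\delta'(f)=(1,0_2,1)$ and $n=\delta'(\delta(f))$. The element
$$\sigma(f):=(f_1,0_2',0_3)\in{\downarrow n}$$
depends only on $f$, not on the decomposition.

*Proof of (i).* **Step 1. Cut down and split off $Q_3$.** Here we isolate the part where $f$ is undefined only for $\mathbf A$. Let $g=\delta(f)$ and $n=\delta'(g)$. Then $n\in L'$, and $n\ge g\in L$ gives $n\in L$. Since $\delta'(g)=n$, $g$ is total in $\mathbf A_n'$. By Lemma 5 for $\mathbf A'_n$, $\downarrow n\cong R\times Q_3$ with $g=(1,0_3')$, and by Lemma 4 both structures decompose. As $g\in L$, we have $0_3'\in L_3$, so $Q_3$ is opposed. From $f\le g$ and minimality of $0_3'$, $f=(f_R,0_3')$. From $\delta(f)=g$, $\delta_R(f_R)=1$.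

**Step 2. Split off $Q_2$.** Now we isolate the part of $R$ where $f$ is undefined only for $\mathbf A'$. Let $h=\delta_R'(f_R)\ge f_R$. Since $f_R$ is total in $\mathbf A_R$, i.e. $f_R\ge0_R$, also $h\ge0_R$, so $h$ is total in $\mathbf A_R$. By Lemma 5 for $\mathbf A_R$, $R\cong Q_1\times Q_2$ with $h=(1,0_2)$, and again both structures decompose. As $h\in L_R'$, we have $0_2\in L_2'$, so $Q_2$ is opposed, by the symmetry in Lemma 6. From $f_R\le h$ and minimality of $0_2$, $f_R=(f_1,0_2)$. The first coordinates of $\delta_R'(f_R)=h$ and $\delta_R(f_R)=1$ give $\delta_1'(f_1)=1=\delta_1(f_1)$.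

*Proof of (ii).* **Step 3. The values of $\delta$, $\delta'$ and $n$.** We compute coordinatewise. By definition $\delta_1(f_1)=\delta_1'(f_1)=1$. Zeros are total: $\delta_2(0_2)=1$, $\delta_3'(0_3')=1$. By opposedness and Lemma 6, $0_3'\in L_3$ and $0_2\in L_2'$, so $\delta_3(0_3')=0_3'$ and $\delta_2'(0_2)=0_2$. Hence $\delta(f)=(1,1,0_3')$, $\delta'(f)=(1,0_2,1)$, and $\delta'(\delta(f))=(1,1,1)=n$.

**Step 4. Independence of the decomposition.** We identify $\sigma(f)$ with the function in (6). Fix a representation $\mathbf A\le\mathbf M_3^X$, so $\mathbf A_n\le\mathbf M_3^{X\setminus U_n}$, and let $X\setminus U_n=X_1\sqcup X_2\sqcup X_3$ be the partition from Lemma 4. The coordinate $1_i$ means constantly $1$ on $X_i$, $0_i$ means constantly $0$ on $X_i$, and, for $i=2,3$, $0_i'$ means constantly $\varepsilon$ on $X_i$ by Lemma 6. From the formulas in Step 3,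
$$X_3=U_{\delta(f)}\setminus U_n=U_f\setminus U_n,\qquad X_2=Z_{\delta'(f)},\tag{7}$$
and $X_1$ is the rest of $X\setminus U_n$. As $n=\delta'(\delta(f))$, the sets $U_n,X_1,X_2,X_3$ depend only on $f$. Now $\sigma(f)$ equals $f$ on $X_1$, $\varepsilon$ on $X_2$, $0$ on $X_3$, and $\varepsilon$ on $U_n$. So it depends only on $f$. $\square$

This settles the first doubt about (6): the function lies in $A$, because $(f_1,0_2',0_3)$ is an element of the product $Q_1\times Q_2\times Q_3\cong{\downarrow n}$.

**Lemma 8.** (i) $\sigma$ is unchanged if $\mathbf A,\mathbf A'$ exchange roles. (ii) $\sigma^2=\mathrm{id}$. (iii) $\sigma(L)=L'$. (iv) $\sigma$ is order-preserving.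

*Proof.* (i) If $Q_1,Q_2,Q_3$ is adapted for $f$ with respect to $(\mathbf A,\mathbf A')$, then $Q_1,Q_3,Q_2$ is adapted with respect to $(\mathbf A',\mathbf A)$: in that order $f=(f_1,0_3',0_2)$, as required. It yields $(f_1,0_3,0_2')$, which is the same element $\sigma(f)$.

(ii) In the order $Q_1,Q_3,Q_2$ we have $\sigma(f)=(f_1,0_3,0_2')$. This is an adapted decomposition for $\sigma(f)$ with respect to $(\mathbf A,\mathbf A')$, with the same $n$. So $\sigma(\sigma(f))=(f_1,0_3',0_2)$ in this order, which is $f$.

(iii) Let $f\in L$, with an adapted decomposition. Then $f_1\in L_1$ is total, so $f_1=\delta_1(f_1)=1$. Also $0_2\in L_2$ gives $0_2=\delta_2(0_2)=1$; the top of $Q_2$ is minimal, so $Q_2$ has one element. Thus $\sigma(f)=(1,1,0_3)$, and $0_3\in L_3'$ by Lemma 6, so $\sigma(f)\in L'$. By (i), also $\sigma(L')\subseteq L$. Hence $L'=\sigma(\sigma(L'))\subseteq\sigma(L)\subseteq L'$.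

(iv) Let $f\le g$. Take an adapted decomposition $\downarrow n\cong Q_1\times Q_2\times Q_3$ for $f$. The elements $g$ and $n$ have the common lower bound $f$, so $h=g\sqcap n$ exists, and $f\le h\le g$, $h\le n$. We compare $f$ with $h$, and then $h$ with $g$.

**Step 1. $\sigma(f)\le\sigma(h)$.** The purpose is to refine the decomposition of $f$ into one adapted for $h$, so that both values are seen in one product. Write $h=(h_1,h_2,h_3)\ge(f_1,0_2,0_3')$. Since $f_1$ is total in both structures, $h_1\ge f_1\ge0_1$ and $h_1\ge f_1\ge0_1'$, so $h_1$ is total in both. Since $h_2\ge0_2$ is total in $\mathbf A_2$, Lemma 5 gives $Q_2\cong R_2\times S_2$ with $h_2=(1,0_{S_2})$. Since $h_3\ge0_3'$ is total in $\mathbf A_3'$, it gives $Q_3\cong R_3\times S_3$ with $h_3=(1,0_{S_3}')$. By Lemma 4 both structures decompose, and $S_2,S_3$ are opposed as factors of opposed pairs. Hence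
$$\downarrow n\cong(Q_1\times R_2\times R_3)\times S_2\times S_3,\qquad h=\bigl((h_1,1,1),\,0_{S_2},\,0_{S_3}'\bigr),$$
is adapted for $h$: the element $(h_1,1,1)$ is total in both structures of the first factor. Therefore
$$\sigma(h)=\bigl((h_1,1,1),0_{S_2}',0_{S_3}\bigr)\ \ge\ \bigl((f_1,0_{R_2}',0_{R_3}),0_{S_2}',0_{S_3}\bigr)=\sigma(f),$$
the last equality because $0_2'=(0_{R_2}',0_{S_2}')$ and $0_3=(0_{R_3},0_{S_3})$.

**Step 2. $\sigma(h)\le\sigma(g)$.** Now we cut down a decomposition of $g$ to one adapted for $h$. Take an adapted decomposition $\downarrow m\cong Q_1\times Q_2\times Q_3$ for $g=(g_1,0_2,0_3')$ (with new $Q_i$). Put $n'=n\sqcap m$. By Lemma 2(c) for both structures, $n'\in L\cap L'$. Moreover $h=g\sqcap n'$: since $h\le n$ and $h\le g\le m$, we have $h\le n'$, and any lower bound of $g,n'$ is a lower bound of $g,n$.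

Write $n'=(n_1,n_2,n_3)$ with $n_i\in L_i\cap L_i'$. As $Q_2,Q_3$ are opposed, $n_2=n_3=1$ by Lemma 6. So $\downarrow n'\cong{\downarrow n_1}\times Q_2\times Q_3$. The local algebra $\mathbf A_{n'}$ is the local algebra of $\mathbf A_m$ at $n'$: the operations are the same restrictions, and $n'\wedge(m\wedge0)=(n'\wedge m)\wedge 0=n'\wedge0$. Coordinatewise, it is the product of the local algebra of $\mathbf A_1$ at $n_1$ with $\mathbf A_2$ and $\mathbf A_3$, the latter two unchanged. The same holds for the primed structure. So $Q_2,Q_3$ remain the same opposed pairs, and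
$$h=g\sqcap n'=(g_1\sqcap n_1,\,0_2,\,0_3').$$
Since $\delta_1(g_1\sqcap n_1)=\delta_1(g_1)\sqcap\delta_1(n_1)=1\sqcap n_1=n_1$ by Lemma 2(c), and likewise for $\delta_1'$, the element $g_1\sqcap n_1$ is total in both local structures on $\downarrow n_1$. So this decomposition is adapted for $h$, and
$$\sigma(h)=(g_1\sqcap n_1,\,0_2',\,0_3)\le(g_1,\,0_2',\,0_3)=\sigma(g).\qquad\square$$

## 9. Proof of Theorems A and B

**Step 1. Two structures on one poset.** This is the special case where the order-isomorphism is the identity. Let $\mathbf A,\mathbf A'$ be structures on $P$ with the same induced order. By Lemma 8, $\sigma$ is an order-preserving involution; its inverse is itself, so it is an order-automorphism of $P$, and $\sigma(L)=L'$. By Lemma 3, $\sigma:\mathbf A\to\mathbf A'$ is an algebra isomorphism.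

**Step 2. The general case.** We reduce it to Step 1 by transport. Let $\theta:\mathbf A\to\mathbf A'$ be an order-isomorphism. Transport $\mathbf A'$ along $\theta^{-1}$ to a structure $\mathbf A''$ on the underlying set of $\mathbf A$. It has the same induced order as $\mathbf A$, and $\theta:\mathbf A''\to\mathbf A'$ is an algebra isomorphism. By Step 1 there is an order-automorphism $\sigma$ of $\mathbf A$ with $\sigma^2=\mathrm{id}$ which is an algebra isomorphism $\mathbf A\to\mathbf A''$. So $\theta\sigma:\mathbf A\to\mathbf A'$ is an algebra isomorphism. This proves Theorem A and Theorem B(ii). If $\mathbf A'=\mathbf A$, then $\theta=(\theta\sigma)\sigma$ is the product of an algebra automorphism and an order-automorphism of order at most $2$. Theorem B(i) was shown in Section 4. $\blacksquare$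

## 10. Switchable sets: all structures on the poset when $\varepsilon\in\mathbf A$

Now let $\mathbf A\le\mathbf M_3^X$ contain the constant function $\varepsilon=(\emptyset,X)$, the totally undefined element. Then $L={\uparrow\varepsilon}$. We describe all McCarthy structures on the underlying set with the given order. In $\mathbf M_3^X$ they come from exchanging $0$ and $\varepsilon$ on a set $D$; Section 5 showed that in general the exchange from $0$ to $\varepsilon$ may have to be restricted to a subset of $Z_f\cap D$.

Put $\mathcal L=\{D_f:f\in A\}$. Because $\delta(f)=(\emptyset,U_f)$, $E\in\mathcal L$ iff $(\emptyset,X\setminus E)\in A$. For $E\in\mathcal L$ let $\mathcal B_E=\{Z_f:f\in A,\ D_f=E\}$, a Boolean algebra of subsets of $E$ by Lemma 2(e) and its proof. Three facts will be used.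

(F1) $T_f,Z_f\in\mathcal L$ for $f\in A$. Indeed $f\vee\varepsilon$ is $1$ on $T_f$ and $\varepsilon$ elsewhere; for $Z_f$ use $\neg f$.

(F2) If $S\in\mathcal B_E$ and $f,g\in A$, then the function equal to $f$ on $S$, to $g$ on $E\setminus S$ and to $\varepsilon$ off $E$ is in $A$. Indeed there is $s\in A$ which is $1$ on $S$, $0$ on $E\setminus S$ and $\varepsilon$ off $E$ (the negation of an element with zero set $S$ and domain $E$), and $(s\wedge f)\vee(\neg s\wedge g)$ is $f\vee 0=f$ on $S$, $0\vee g=g$ on $E\setminus S$, $\varepsilon$ off $E$. In particular, $R\in\mathcal B_S$ and $S\in\mathcal B_E$ imply $R\in\mathcal B_E$: take $f$ with $Z_f=R$, $D_f=S$, and $g=1$.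

(F3) If $R\in\mathcal B_E$ and $F\in\mathcal L$, then $R\cap F\in\mathcal B_{E\cap F}$. Indeed, if $Z_f=R$ and $D_f=E$, the element $(\emptyset,X\setminus F)\wedge f$ equals $f$ on $F$ and $\varepsilon$ off $F$.

**Definition 5.** A set $D\in\mathcal L$ is *switchable* if

(C1) for all $E\in\mathcal L$: $E\cup D\in\mathcal L$ and $E\in\mathcal B_{E\cup D}$;

(C2) for all $f\in A$, the set $\{c\in\mathcal B_{Z_f}:c\subseteq D\}$ has a largest element $c_f$.

If $A$ is finite, (C2) is automatic, since $\mathcal B_{Z_f}$ is a finite family containing $\emptyset$ and closed under unions. The set $D=\emptyset$ is always switchable: $\emptyset=D_\varepsilon\in\mathcal L$, $E\in\mathcal B_E$, $c_f=\emptyset$.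

For $\mathbf K$ with $X=\{p,q\}$: $\mathcal L=\{\emptyset,\{q\},X\}$, $\mathcal B_X=\{\emptyset,X\}$, $\mathcal B_{\{q\}}=\{\emptyset,\{q\}\}$, $\mathcal B_\emptyset=\{\emptyset\}$. The set $D=\{q\}$ is switchable: $E\cup D$ is $\{q\}$ for $E=\emptyset,\{q\}$ and $X$ for $E=X$, and in each case $E\in\mathcal B_{E\cup D}$. Here $c_0=\emptyset$, although $Z_0\cap D=\{q\}$. The set $D=X$ is not switchable, since $E=\{q\}$ is not in $\mathcal B_X$.

**Theorem C.** Let $\mathbf A\le\mathbf M_3^X$ contain the constant function $\varepsilon$. For switchable $D$, the map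
$$\sigma_D(Z,U)=\bigl((Z\setminus c_f)\cup(U\cap D),\;c_f\cup(U\setminus D)\bigr),\qquad f=(Z,U),\tag{8}$$
is an involutive order-automorphism of $\mathbf A$. Transporting $\mathbf A$ along $\sigma_D$ gives a bijection from the switchable sets $D$ onto the McCarthy structures on the underlying set of $\mathbf A$ with the given induced order. In particular the number of switchable sets is the index of $\mathrm{Aut}(\mathbf A)$ in the group of order-automorphisms, and all order-automorphisms are algebra automorphisms iff $D=\emptyset$ is the only switchable set.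

For $\mathbf K$ this gives two structures. That fits a direct count: an order-automorphism of $\mathbf K$ fixes $1$, fixes $0$ and $\alpha$ (only $\alpha$ has elements below it), and may exchange $\beta,\omega$; so the group has order $2$, and since $\tau$ is not an algebra automorphism, $\mathrm{Aut}(\mathbf K)$ is trivial. For $\mathbf M_3^X$ all subsets lie in $\mathcal L$ and $\mathcal B_E$ consists of all subsets of $E$, so every $D\subseteq X$ is switchable, with $c_f=Z_f\cap D$, and there are $2^{|X|}$ structures.

*Proof.* **Step 1. $\sigma_D$ maps $A$ into $A$.** We build the value by gluing. Let $D$ be switchable, $f=(Z,U)$, $E=D_f$, $c=c_f$. Then $c\in\mathcal B_Z$ and $Z\in\mathcal B_E$, so $c\in\mathcal B_E$ by (F2). By (F2) with $S=c$, the function equal to $\varepsilon$ on $c$, $f$ on $E\setminus c$, $\varepsilon$ off $E$ is in $A$. By (C1), $E\in\mathcal B_{E\cup D}$, so by (F2) again the function equal to this one on $E$, $0$ on $D\setminus E$ and $\varepsilon$ off $E\cup D$ is in $A$. Since $D\setminus E=U\cap D$, it is $f':=\sigma_D(f)$.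

**Step 2. $\sigma_D$ is an involution.** The point is to compute $c_{f'}$. We have $Z_{f'}=(Z\setminus c)\sqcup(D\setminus E)$. First, $D\setminus E\in\mathcal B_{E\cup D}$ as the complement of $E$; since $Z_{f'}\in\mathcal L$ by (F1) and $D\setminus E\subseteq Z_{f'}\subseteq E\cup D$, (F3) gives $D\setminus E\in\mathcal B_{Z_{f'}}$. Next let $c'\in\mathcal B_{Z_{f'}}$ with $c'\subseteq D$. The set $Z\setminus c$ is in $\mathcal B_Z$ as a complement, so it is a zero set and lies in $\mathcal L$ by (F1). By (F3), $c'\cap(Z\setminus c)\in\mathcal B_{Z\setminus c}$, hence $c'\cap(Z\setminus c)\in\mathcal B_Z$ by (F2). It lies in $D$, so it is contained in $c$; being disjoint from $c$, it is empty. So $c'\subseteq D\setminus E$. Thus $c_{f'}=D\setminus E=U\cap D$. Further $U_{f'}\cap D=c$ and $U_{f'}\setminus D=U\setminus D$, and (8) gives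
$$\sigma_D(f')=\bigl((Z\setminus c)\cup c,\;(U\cap D)\cup(U\setminus D)\bigr)=(Z,U)=f.$$

**Step 3. $\sigma_D$ preserves order.** We compare $c_f$ and $c_g$. Let $f\le g$. Since $Z_f\in\mathcal L$, the element $(\emptyset,X\setminus Z_f)\wedge g$ is in $A$. As $U_g\subseteq U_f\subseteq X\setminus Z_f$, its domain is $Z_f$, and its zero set is $Z_g\cap Z_f=Z_g$. So $Z_g\in\mathcal B_{Z_f}$. By (F2), $c_g\in\mathcal B_{Z_f}$, hence $c_g\subseteq c_f$. By (F3), $c_f\cap Z_g\in\mathcal B_{Z_f\cap Z_g}=\mathcal B_{Z_g}$, hence $c_f\cap Z_g\subseteq c_g$. The second inclusion gives $Z_g\setminus c_g\subseteq Z_f\setminus c_f$. Together with $U_g\subseteq U_f$ we obtain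
$$(Z_g\setminus c_g)\cup(U_g\cap D)\subseteq(Z_f\setminus c_f)\cup(U_f\cap D),\qquad c_g\cup(U_g\setminus D)\subseteq c_f\cup(U_f\setminus D),$$
i.e. $\sigma_D(f)\le\sigma_D(g)$. So $\sigma_D$ is an involutive order-automorphism.

**Step 4. Different $D$ give different structures.** We recover $D$ from the transported structure. Its $L'$ is $\sigma_D({\uparrow\varepsilon})={\uparrow\sigma_D(\varepsilon)}={\uparrow(D,X\setminus D)}$, because $Z_\varepsilon=\emptyset$ forces $c_\varepsilon=\emptyset$. So $D$ is the zero set of the least element of $L'$. We also record that, by Lemma 3 applied to the identity map, a structure with the given order is determined by its $L'$.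

**Step 5. The candidate $D$ for a given structure.** For surjectivity let $\mathbf A'$ be any structure with the given order, and let $\sigma$ be the map of Section 8. Let
$$d=\delta'(\delta(\varepsilon))=\delta'(\varepsilon)\in L\cap L',\qquad D=D_d\in\mathcal L.$$
An adapted decomposition of $\varepsilon$ lives on $\downarrow d$ by Lemma 7(ii). As $\varepsilon\in L$, the proof of Lemma 8(iii) shows that its first coordinate is $1$ and $Q_2$ is trivial. As $\varepsilon$ is minimal, $1$ is minimal in $Q_1$, so $Q_1$ is trivial too. Hence $\sigma(\varepsilon)=(1,1,0_3)$ is the zero of $\mathbf A_d$, that is, $0_d=(D,X\setminus D)$. Therefore $L'=\sigma({\uparrow\varepsilon})={\uparrow0_d}$. If $D$ is switchable, then by Step 4 the transport of $\mathbf A$ along $\sigma_D$ has the same $L'$, and hence equals $\mathbf A'$. So it remains to show that $D$ is switchable.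

**Step 6. Position of $D$ in adapted decompositions.** This prepares (C1) and (C2). If $n\in L\cap L'$, then $n\ge\varepsilon$ because $n\in L$, so $n\ge\delta'(\varepsilon)=d$ because $n\in L'$. Let $\downarrow n\cong Q_1\times Q_2\times Q_3$ be any adapted decomposition, with partition $D_n=X_1\sqcup X_2\sqcup X_3$. Then $d=(d_1,d_2,d_3)$ with $d_i\in L_i\cap L_i'$, and Lemma 6 gives $d_2=d_3=1$. So $d=1$ on $X_2\cup X_3$. With $U_n\subseteq U_d$ this yields
$$X_2\cup X_3\subseteq D\subseteq D_n.\tag{9}$$

**Step 7. (C1) holds.** We apply (9) to elements of $L$. Let $E\in\mathcal L$ and $e=(\emptyset,X\setminus E)\in L$, with an adapted decomposition on $\downarrow n$. As $e\in L$, the proof of Lemma 8(iii) shows that $Q_2$ is trivial and $e=(1,1,0_3')$. Triviality of $Q_2$ means that the constants $0$ and $1$ agree on $X_2$, so $X_2=\emptyset$. As $0_3'$ is constantly $\varepsilon$ on $X_3$, $E=D_e=X_1$ and $D_n=E\sqcup X_3$. By (9), $D_n=E\cup X_3\subseteq E\cup D\subseteq D_n$, so $E\cup D=D_n\in\mathcal L$. The element $(1,1,0_3)\in A$ has domain $D_n$ and zero set $X_3$, so $X_3\in\mathcal B_{D_n}$,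 and its complement $E$ is in $\mathcal B_{D_n}=\mathcal B_{E\cup D}$.

**Step 8. (C2) holds.** We show that $X_2$ is the required largest element. Let $f\in A$ with an adapted decomposition on $\downarrow n$. By Lemma 7(ii), $\delta'(f)=(1,0_2,1)$, which as a function is $(X_2,U_n)$. So $X_2\in\mathcal B_{D_n}$. Moreover $X_2\subseteq Z_f$, since $f$ is $0$ on $X_2$, and $X_2\subseteq D$ by (9). Since $Z_f\in\mathcal L$ and $Z_f\subseteq D_f\subseteq D_n$, (F3) gives $X_2\in\mathcal B_{Z_f}$.

Let $c\in\mathcal B_{Z_f}$ with $c\subseteq D$. The element $(f_1,0_2,1)\in A$ equals $f$ on $X_1\cup X_2$, $1$ on $X_3$, and $\varepsilon$ on $U_n$. Since $f_1$ is total, $f$ takes no value $\varepsilon$ on $X_1\cup X_2$; and $f=\varepsilon$ on $X_3\cup U_n$. So this element is $(Z_f,U_n)$, and $Z_f\in\mathcal B_{D_n}$. By (F2), $c\in\mathcal B_{D_n}$, i.e. $r=(c,U_n)\in A$. Since $c\subseteq D$ and $U_n\subseteq X\setminus D$ by (9), $r\ge(D,X\setminus D)=0_d$, so $r\in L'$. Also $r\ge f$, because $c\subseteq Z_f$ and $U_n\subseteq U_f$. Hence $r\ge\delta'(f)=(X_2,U_n)$, that is, $c\subseteq X_2$. So $c_f=X_2$,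 and $D$ is switchable.

**Step 9. The index.** Finally we count. By Theorem B(ii), applied to the identity map from $\mathbf A$ to another structure with the same order, every structure with the given order is the transport of $\mathbf A$ along an order-automorphism; conversely each such transport has the given order. Two order-automorphisms $\rho,\rho'$ give the same structure iff $\rho^{-1}\rho'\in\mathrm{Aut}(\mathbf A)$, i.e. iff they lie in the same coset of $\mathrm{Aut}(\mathbf A)$. So the number of structures, which by Steps 1–8 is the number of switchable sets, is the index of $\mathrm{Aut}(\mathbf A)$ in the group of order-automorphisms. The set $D=\emptyset$ is always switchable and corresponds to $\mathbf A$ itself, so the index is $1$ iff $\emptyset$ is the only switchable set. $\blacksquare$
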